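# Counting complete ultrafilters over $\lambda^+$ in $L(V_{\lambda+1})$ under $I_0$

## 1. The Cantor bound, two small cases, and the theorems

Work in ZFC. The axiom $I_0$ asserts that there are an ordinal $\lambda$ and a nontrivial elementary embedding $j:L(V_{\lambda+1})\to L(V_{\lambda+1})$ with critical point below $\lambda$. Fix such $\lambda$ and $j$, and write
$$M=L(V_{\lambda+1}),\qquad \kappa=\mathrm{crit}(j)<\lambda,\qquad \kappa_0=\kappa,\quad \kappa_{n+1}=j(\kappa_n).$$
The model $M$ satisfies ZF, and the Axiom of Choice may fail in it. The following question is from Gabriel Goldberg, "Even ordinals and the Kunen inconsistency", arXiv:2006.01084 (2020): *in $M$, is there a surjection from $V_{\lambda+1}$ onto the set of $\lambda^+$-complete ultrafilters over $\lambda^+$?*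

Completeness, ultrafilters, closed unbounded sets ("clubs") and cofinalities are always computed in $M$. So an ultrafilter over $\lambda^+$ is an element of $M$ that measures the sets in $P(\lambda^+)\cap M$, and it is $\theta$-complete if it is closed under intersections of families in $M$ of fewer than $\theta$ members. Principal ultrafilters are allowed. For a function $f$ we write $f_*U=\{A: f^{-1}[A]\in U\}$. We say that a property holds $U$-a.e. if it holds on a set in $U$. Finally, **an image** means a surjective image, in $M$, of $V_{\lambda+1}$; in particular an image is nonempty.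

The answer one would first guess is *no*. An ultrafilter over $\lambda^+$ is an element of $P(P(\lambda^+))$, and that set is too big. Indeed $V_\lambda$ and $\lambda$ are in bijection in $M$ (Section 2), so $P(P(V_\lambda))=P(V_{\lambda+1})$ is in bijection with $P(P(\lambda))$, and $X\mapsto X\cap P(\lambda)$ maps $P(P(\lambda^+))$ onto $P(P(\lambda))$. If $P(P(\lambda^+))$ were an image, then $V_{\lambda+1}$ would surject onto its own power set, against Cantor's theorem. Nothing visible cuts the ultrafilters down to a small part of $P(P(\lambda^+))$.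

Let us test the guess. We borrow three facts from Section 2: $\lambda=\sup_n\kappa_n$ with $\langle\kappa_n\rangle_n\in M$ and each $\kappa_n$ inaccessible; $\lambda^+$ is the same in $M$ as in the universe, and is regular in $M$; each $\beta<\lambda^+$ is the type of a well-order of a subset of $\lambda$.

*Principal ultrafilters.* There is one for each $\beta<\lambda^+$. Sending a well-order of a subset of $\lambda$ to its type shows that $\lambda^+$ is an image. No contradiction with the guess, but no support either.

*$\omega_1$-complete ultrafilters with a member of size $\le\lambda$.* Let $A\in U$ with $|A|\le\lambda$ in $M$. Fix an injection $A\to\lambda$ in $M$ and let $A_n$ be the preimage of $\kappa_n$. Then $A=\bigcup_nA_n$, so by $\omega_1$-completeness some $A_n\in U$. Let $f:\tau\to A_n$ be a bijection in $M$ with $\tau\le\kappa_n$ a cardinal, and let $N=\{B\subseteq\tau:f[B]\in U\}$. Then $U=f_*N$, where $N\in V_\lambda$. Since $\lambda^+$ is regular in $M$, $f$ takes values below some $\beta<\lambda^+$, so $f$ is coded by a well-order $R$ of type $\beta$ of a subset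 of $\lambda$ together with a function $\tau\to\mathrm{field}(R)$, and this is a subset of $V_\lambda$. So all these ultrafilters together form an image. Here the guess, taken as a heuristic, is wrong, for a cheap reason: $\mathrm{cf}(\lambda)=\omega$.

The cheap reason is gone for ultrafilters all of whose members have size $\lambda^+$, since $\lambda^+$ is regular. In Section 4 we test the simplest of these, and find that there are fewer than $\kappa$ of them. The true answer is *yes*.

**Theorem A.** Assume ZFC and $I_0$ at $\lambda$, and let $M=L(V_{\lambda+1})$. In $M$ there is a surjection from $V_{\lambda+1}$ onto the set $\mathbb B$ of all $\omega_1$-complete ultrafilters over $\lambda^+$. Consequently the same holds for the set of $\lambda^+$-complete ultrafilters over $\lambda^+$.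

The second sentence follows from the first because the set of $\lambda^+$-complete ultrafilters is a subset of $\mathbb B$, it is nonempty (it contains the principal ones), and a nonempty subset of an image is an image: send everything else to one fixed element.

Let $\Theta$ be the least nonzero ordinal that is not an image.

**Theorem B.** (1) In $M$, $\mathbb B=\bigcup_{\xi<\theta}\mathbb B_\xi$, where $\langle\mathbb B_\xi:\xi<\theta\rangle$ is definable in $M$ from $\lambda$, each $|\mathbb B_\xi|<\lambda$, and $\theta<\Theta$ (that is, $V_{\lambda+1}$ surjects onto $\theta$). (2) In $M$, $\lambda^{++}$ injects into the set of $\lambda^+$-complete ultrafilters over $\lambda^+$, so $V_{\lambda+1}$ cannot be replaced by $\lambda^+$.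

## 2. The model $L(V_{\lambda+1})$: critical sequence, collection, and $\mathrm{DC}_\lambda$

We use two theorems of Kunen. First (ZFC): there is no nontrivial elementary $V_{\nu+2}\to V_{\nu+2}$. Second: if $A$ is a set of ordinals and there is a nontrivial elementary $L[A]\to L[A]$ with critical point above $\sup A$, then $A^\#$ exists. We also use that $A^\#\notin L[A]$.

**Lemma 2.1.** $\kappa$ is strongly inaccessible, $\langle\kappa_n\rangle_n\in M$, and $j(\lambda)=\lambda=\sup_n\kappa_n$.

*Proof.* **Step 1: $\kappa$ is inaccessible.** Note that $V_{\kappa+2}\subseteq V_{\lambda+1}\subseteq M$. Since $\omega$ is definable, $\kappa>\omega$. If $f:\alpha\to\kappa$ is cofinal with $\alpha<\kappa$, then $f\in M$, and $j(f)=f$ because $j$ fixes all ordinals below $\kappa$. But $j(f)$ is cofinal in $j(\kappa)>\kappa$, a contradiction. If $\alpha<\kappa\le 2^\alpha$, there is a surjection $g:P(\alpha)\to\kappa$, and $g\in M$. Then $j(g):P(\alpha)\to j(\kappa)$ is onto, while for $x\subseteq\alpha$ we have $j(x)=x$ and $j(g)(x)=j(g(x))=g(x)<\kappa$, a contradiction.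

**Step 2: all $\kappa_n$ lie below a fixed ordinal $\le\lambda$.** Let $\lambda'\le\lambda$ be least with $M\models V=L(V_{\lambda'+1})$. It is definable in $M$ without parameters, so $j(\lambda')=\lambda'$. Suppose $\lambda'<\kappa$. By AC and the inaccessibility of $\kappa$, some set of ordinals $A\in V_\kappa$ codes the structure $(V_{\lambda'+1},\in)$. Then $A\in M$, and collapsing the coded structure shows $M=L[A]$. So $j:L[A]\to L[A]$ has critical point above $\sup A$, and $A^\#$ exists. As $A^\#$ is a set of formulas with parameters in $\sup A$, we have $A^\#\in V_\kappa\subseteq M=L[A]$, a contradiction. So $\kappa\le\lambda'$, and $\kappa\ne\lambda'$ because $\lambda'$ is fixed. Applying $j$ repeatedly to $\kappa<\lambda'$ gives $\kappa_n<\lambda'\le\lambda$ for all $n$.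

**Step 3: the supremum is $\lambda$.** Applying $j$ to $\kappa_0<\kappa_1$ repeatedly shows that the $\kappa_n$ increase strictly. Let $\nu=\sup_n\kappa_n\le\lambda$, a limit ordinal. The sequence $\langle\kappa_n\rangle_n$ is a subset of $V_\nu$, so it is in $M$, and $j$ sends it to $\langle\kappa_{n+1}\rangle_n$. Taking suprema, $j(\nu)=\nu$. If $\nu<\lambda$, then $V_{\nu+2}\subseteq V_{\lambda+1}\subseteq M$, and $j\restriction V_{\nu+2}:V_{\nu+2}\to V_{\nu+2}$ is elementary and nontrivial, against Kunen's theorem. So $\nu=\lambda$. $\square$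

Here are the consequences that we use.

* The only ordinals below $\lambda$ fixed by $j$ are those below $\kappa$: if $\kappa_n\le\mu<\kappa_{n+1}$ then $j(\mu)\ge j(\kappa_n)=\kappa_{n+1}>\mu$.
* All $\kappa_n$ are inaccessible, so $|V_\lambda|=\lambda$. A bijection $V_\lambda\to\lambda$ is a subset of $V_\lambda$, hence in $M$.
* $M$ contains all subsets of $V_\lambda$, so each $\beta<\lambda^+$ is in $M$ the type of a well-order of a subset of $\lambda$. Hence $\lambda^{+M}=\lambda^+$, it is regular in $M$, and $j(\lambda^+)=\lambda^+$.
* A sequence $\langle a_i:i<\delta\rangle$ of subsets of $V_\lambda$ with $\delta\le\lambda$ is coded by $\{(i,x):x\in a_i\}\subseteq V_\lambda$. So every such sequence lies in $M$, and $V_{\lambda+1}$ surjects in $M$ onto $V_{\lambda+1}^{\delta}$. In particular a product of finitely many images is an image.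
* Every limit $\gamma<\lambda^+$ has $\mathrm{cf}(\gamma)<\lambda$: it is at most $\lambda$ and regular in $M$, and $\lambda$ is singular in $M$.

**The canonical surjection.** There is a surjection $\Phi:\mathrm{Ord}\times V_{\lambda+1}\to M$ definable in $M$ from $\lambda$. Each element of $L_{\alpha+1}(V_{\lambda+1})$ is definable over $L_\alpha(V_{\lambda+1})$ from finitely many elements of that set. Unwinding this by recursion on $\alpha$, each element of $M$ is named by finitely many ordinals and formulas and finitely many elements of $V_{\lambda+1}$; the former are coded by one ordinal and the latter by one element of $V_{\lambda+1}$.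

**Lemma 2.2 (Collection).** If $I$ is an image and $\langle S_z:z\in I\rangle\in M$, where each $S_z$ is empty or an image, then $\bigcup_zS_z$ is empty or an image.

*Proof.* The difficulty is that we may not be able to choose surjections $V_{\lambda+1}\to S_z$; instead we use all of them at a least level. Suppose the union is nonempty, with a fixed element $d$. For $S_z\ne\emptyset$ let $\eta_z$ be the least $\eta$ such that for some $y$, $\Phi(\eta,y)$ is a surjection from $V_{\lambda+1}$ onto $S_z$. Map $(z,y,w)\in I\times V_{\lambda+1}\times V_{\lambda+1}$ to $\Phi(\eta_z,y)(w)$ if $S_z\neq\emptyset$ and $\Phi(\eta_z,y)$ is such a surjection, and to $d$ otherwise. This is onto $\bigcup_zS_z$, and its domain is an image. $\square$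

**Lemma 2.3.** $M\models\mathrm{DC}_\lambda$: if $Z,R\in M$ and for each $s\in Z^{<\lambda}\cap M$ there is $z\in Z$ with $s\,R\,z$, then there is $f:\lambda\to Z$ in $M$ with $f\restriction i\ R\ f(i)$ for all $i<\lambda$.

*Proof.* For $s\in Z^{<\lambda}$ let $\eta_s$ be least such that for some $y$, $\Phi(\eta_s,y)\in Z$ and $s\,R\,\Phi(\eta_s,y)$. The map $s\mapsto\eta_s$ is in $M$. In the universe, using AC, choose recursively $y_i\in V_{\lambda+1}$ for $i<\lambda$ such that $f(i):=\Phi(\eta_{f\restriction i},y_i)$ is in $Z$ and $f\restriction i\ R\ f(i)$. This can be continued, because $f\restriction i$ is defined by recursion in $M$ from $\langle y_{i'}:i'<i\rangle$, which lies in $M$. For the same reason $f\in M$. $\square$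

$\mathrm{DC}_\lambda$ gives $\mathrm{AC}_\lambda$, choice for families $\langle Z_i:i<\lambda\rangle$ of nonempty sets: let $s\,R\,z$ mean $z\in Z_{\mathrm{dom}(s)}$. It also gives that for $U\in\mathbb B$, the relation $f<_Ug\iff\{\alpha:f(\alpha)<g(\alpha)\}\in U$ on any set of ordinal-valued functions, modulo $=_U$, is a well-order. It is linear since $U$ is an ultrafilter. If a nonempty set had no $<_U$-minimal element, $\mathrm{DC}_\lambda$ would give $f_0>_Uf_1>_U\cdots$ in $M$; by $\omega_1$-completeness some $\alpha$ satisfies $f_0(\alpha)>f_1(\alpha)>\cdots$, which is absurd.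

## 3. Fixed points of $j$ below $\lambda^+$

The map $j$ is not in $M$, but the part of it that acts on $V_{\lambda+1}$ is. Let $e=j\restriction V_\lambda$. As $j(V_{\kappa_n})=V_{\kappa_{n+1}}$, $e$ maps $V_\lambda$ to $V_\lambda$, and so $e\in V_{\lambda+1}$. For any $e':V_\lambda\to V_\lambda$ and $a\subseteq V_\lambda$ put
$$e'^+(a)=\bigcup_{\nu<\lambda}e'(a\cap V_\nu)\subseteq V_\lambda .$$

**Lemma 3.1.** $j(a)=e^+(a)$ for $a\subseteq V_\lambda$. Hence $j\restriction V_{\lambda+1}\in M$ and $j\restriction\lambda^+\in M$.

*Proof.* The sequence $\langle a\cap V_{\kappa_n}:n<\omega\rangle$ is in $M$ and has union $a$. Applying $j$ gives $j(a)=\bigcup_ne(a\cap V_{\kappa_n})$. If $\nu\le\kappa_n$ then $e(a\cap V_\nu)\subseteq e(a\cap V_{\kappa_n})$, so this union is $e^+(a)$. For the last claim, if $\beta<\lambda^+$ is the type of a well-order $a$ of a subset of $\lambda$, then $j(\beta)$ is the type of $j(a)=e^+(a)$, so $M$ can compute $j(\beta)$ from $e$. $\square$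

So the set $\mathrm{Fix}=\{\beta<\lambda^+:j(\beta)=\beta\}$ is in $M$.

**Lemma 3.2.**
(i) If $\nu<\lambda^+$, then $\sup_nj^n(\nu)\in\mathrm{Fix}$. So $\mathrm{Fix}$ is unbounded in $\lambda^+$.
(ii) If $\gamma<\lambda^+$ is a limit, $\gamma=\sup(\mathrm{Fix}\cap\gamma)$ and $\mathrm{cf}(\gamma)<\kappa$, then $\gamma\in\mathrm{Fix}$.
(iii) If $A\subseteq\lambda^+$, $A\in M$, then $j(A)\cap\mathrm{Fix}=A\cap\mathrm{Fix}$.

*Proof.* (i) The sequence $s=\langle j^n(\nu)\rangle_n$ is in $M$ by Lemma 3.1, is nondecreasing, and is bounded in $\lambda^+$ by regularity. Since $j(s)(n)=j(s(n))=s(n+1)$, we get $j(\sup s)=\sup_ns(n+1)=\sup s$.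

(ii) Take $g:\mathrm{cf}(\gamma)\to\gamma$ cofinal in $M$ and let $f(i)$ be the least element of $\mathrm{Fix}$ that is $\ge g(i)$; then $f(i)<\gamma$. The domain of $f$ and all its elements are fixed, and so are its values, so $j(f)=f$. Hence $j(\gamma)=\sup\mathrm{ran}\,j(f)=\gamma$.

(iii) For $\beta\in\mathrm{Fix}$: $\beta\in A$ iff $j(\beta)\in j(A)$ iff $\beta\in j(A)$. $\square$

Let $\langle\cdot,\cdot\rangle:\lambda^+\times\lambda^+\to\lambda^+$ be Gödel's pairing bijection. It is definable, so $j(\langle\alpha,\gamma\rangle)=\langle j(\alpha),j(\gamma)\rangle$, and $\langle\alpha,\gamma\rangle\in\mathrm{Fix}$ iff $\alpha,\gamma\in\mathrm{Fix}$.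

Two short lemmas turn fixed points into bounds on the number of ultrafilters.

**Lemma 3.3.** If $U\in\mathbb B$, $\mathrm{Fix}\in U$ and $\mathrm{Fix}\in j(U)$, then $j(U)=U$.

*Proof.* Let $A\in U$. Then $j(A)\in j(U)$, so $j(A)\cap\mathrm{Fix}\in j(U)$. By Lemma 3.2(iii) this set is $A\cap\mathrm{Fix}$, so $A\in j(U)$. Thus $U\subseteq j(U)$, and both are ultrafilters over $\lambda^+$ in $M$, so they are equal. $\square$

**Lemma 3.4.** Let $X\in M$ with $j(X)=X$ and $j(x)=x$ for all $x\in X$. Then $X$ is empty or a surjective image in $M$ of an ordinal below $\kappa$.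

*Proof.* **Step 1: no injection $\kappa\to X$ is in $M$.** Let $\vec x:\kappa\to X$ be one. Then $j(\vec x):j(\kappa)\to j(X)=X$ is injective. Let $d=j(\vec x)(\kappa)\in X$, so $j(d)=d$. Now $j(d)=d\in\mathrm{ran}(j(\vec x))=j(\mathrm{ran}(\vec x))$, so $d\in\mathrm{ran}(\vec x)$, say $d=\vec x(i)$ with $i<\kappa$. Then $d=j(d)=j(\vec x)(j(i))=j(\vec x)(i)$. As $i\ne\kappa$ and $j(\vec x)(\kappa)=d$, this contradicts injectivity.

**Step 2: an enumeration.** Suppose $X\neq\emptyset$ is not the range of any sequence in $M$ of length $<\kappa$. For $s\in X^{<\lambda}$ let $s\,R\,z$ mean that $\mathrm{dom}(s)\ge\kappa$ or $z\notin\mathrm{ran}(s)$. By $\mathrm{DC}_\lambda$ there is $f:\lambda\to X$ in $M$ with $f\restriction i\ R\ f(i)$ for all $i$, and $f\restriction\kappa$ is injective, against Step 1. $\square$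

## 4. Ultrafilters containing all clubs, and the two places where rigidity stops

Now the third test of the guess. For regular $\delta<\lambda$ let $S_\delta$ be the set of limit $\gamma<\lambda^+$ with $\mathrm{cf}(\gamma)=\delta$.

**Proposition 4.1.** Let $\mathbb C$ be the set of $U\in\mathbb B$ that contain $S_\omega$ and every club in $\lambda^+$. Then $j(U)=U$ for each $U\in\mathbb C$, and $\mathbb C$ is empty or a surjective image in $M$ of an ordinal below $\kappa$.

*Proof.* The set $E$ of limits $\gamma<\lambda^+$ with $\gamma=\sup(\mathrm{Fix}\cap\gamma)$ is a club in $M$, since $\mathrm{Fix}\in M$ is unbounded and $\lambda^+$ is regular. By Lemma 3.2(ii), $E\cap S_\omega\subseteq\mathrm{Fix}$. So $\mathrm{Fix}\in U$ for every $U\in\mathbb C$. The set $\mathbb C$ is definable in $M$ from $\lambda$, so $j(\mathbb C)=\mathbb C$ and $j(U)\in\mathbb C$. Hence also $\mathrm{Fix}\in j(U)$. Apply Lemmas 3.3 and 3.4. $\square$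

So these ultrafilters form a tiny set. A sensible person would now try to run the same argument for all of $\mathbb B$: show $\mathrm{Fix}\in U$, conclude $j(U)=U$, count. It stops in two places.

*Cofinality.* If $\mathrm{cf}(\gamma)=\kappa$, then $\mathrm{cf}(j(\gamma))=\kappa_1$, so $\gamma\notin\mathrm{Fix}$, even if $\gamma$ is a limit of fixed points. If $U$ contains all clubs and $S_\kappa$, then $j(U)$ contains $S_{\kappa_1}$, which is disjoint from $S_\kappa$, so $j(U)\ne U$. The hypothesis $\mathrm{cf}(\gamma)<\kappa$ in Lemma 3.2(ii) cannot be dropped.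

*Ultrafilters that miss clubs.* The principal ultrafilter at $\kappa$ is moved by $j$ to the one at $\kappa_1$. One may try to project a general $U$ to an ultrafilter that contains the clubs, but a projection forgets the fibers: in Section 11 we meet $\lambda^{++}$ different ultrafilters with the same projection under $\langle\alpha,\gamma\rangle\mapsto\alpha$.

For the first obstacle, we shall attach to each family of ultrafilters a finite label $t$ of ordinals, including a bound $\mu$ on cofinalities, from which (with $\lambda$) the family is definable. If some family is too big, take the *least* label of a big family. It is definable, hence fixed by $j$, so its bounds $\mu$ are fixed by $j$, hence below $\kappa$, exactly where rigidity does work. For the second obstacle, we make Proposition 4.1 relative, with clubs in each fiber over a base ultrafilter, and iterate finitely often. The well-foundedness of $<_U$ will show that finitely many steps reach every $U\in\mathbb B$.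

The final assembly also needs the set of functions $\lambda^+\to\lambda^+$ to be an image, and we prove that first.

## 5. $P(\lambda^+)\cap M$ is a surjective image of $V_{\lambda+1}$

This is a case of Woodin's Coding Lemma for $L(V_{\lambda+1})$; here is a direct proof. For each $\beta<\lambda^+$ the set $A\cap\beta$ is coded by an element of $V_{\lambda+1}$; what is missing is a way to glue $\lambda^+$ many pieces. The embedding does it: $e$ acts on codes of initial segments, and at the fixed points $\beta$ the results fit together.

**Proposition 5.1.** $P(\lambda^+)\cap M$ is an image. Consequently $\mathcal H:=\{H\in M: H:\lambda^+\to\lambda^++1\}$ is an image.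

*Proof.* Work in $M$, except when $j$ is applied.

**Step 1: codes.** Let $\beta<\lambda^+$ and $\vec B=\langle B_i:i<\delta\rangle$ with $\delta<\lambda$ and $B_i\subseteq\beta$. A *code* of $(\beta,\vec B)$ is a set
$$(\{0\}\times R)\cup(\{1\}\times Q)\cup\{(2,\delta)\}\subseteq V_\lambda,$$
where $R$ is a reflexive well-order of type $\beta$ of a subset of $\lambda$, $Q\subseteq\delta\times\mathrm{field}(R)$, and $B_i=\{\mathrm{rank}_R(\xi):(i,\xi)\in Q\}$. Every such pair has a code, and a code determines the pair. For example, $\beta=1$, $\vec B=\langle\{0\}\rangle$ has the code with $R=\{(5,5)\}$, $Q=\{(0,5)\}$, $\delta=1$.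

**Step 2: the gluing operation.** For $e':V_\lambda\to V_\lambda$, $\nu<\lambda$ and $\vec A=\langle A_i:i<\delta\rangle$ with $\delta<\lambda$ and $A_i\subseteq\lambda^+$, let $T(e',\nu,\vec A)$ be the union of all sets $B'_\nu$ such that for some $\beta<\lambda^+$ and some code $a$ of $(\beta,\langle A_i\cap\beta\rangle_{i<\delta})$, $e'^+(a)$ is a code of $(\beta,\vec B')$, with the same $\beta$, and $\nu\in\mathrm{dom}(\vec B')$. For $S\subseteq P(\lambda^+)$ let
$$S^*=\{T(e',\nu,\vec A):e':V_\lambda\to V_\lambda,\ \nu<\lambda,\ \vec A\in S^\delta,\ 0<\delta<\lambda\}.$$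
We have $S\subseteq S^*$, because $\mathrm{id}^+(a)=a$ and so $T(\mathrm{id},0,\langle A\rangle)=\bigcup_\beta(A\cap\beta)=A$. If $S=\emptyset$ then $S^*=\emptyset$. If $S$ is an image, by $g:V_{\lambda+1}\to S$, then so is $S^*$: by $\mathrm{AC}_\lambda$ each $\vec A\in S^\delta$ has the form $\langle g(y_i):i<\delta\rangle$, the sequence $\langle y_i\rangle$ is coded in $V_{\lambda+1}$, and $e'$ is itself a subset of $V_\lambda$.

**Step 3: a hierarchy.** Let $P_\gamma=\{A\subseteq\lambda^+:\exists\eta<\gamma\ \exists x\ A=\Phi(\eta,x)\}$. These sets increase with $\gamma$, are unions at limits, and exhaust $P(\lambda^+)$. Put $\gamma_0=0$; let $\gamma_{i+1}$ be the least $\gamma$ with $P_\gamma\not\subseteq P_{\gamma_i}^*$ if there is one, and stop otherwise; take suprema at limits. Since $P_{\gamma_i}\subseteq P_{\gamma_i}^*$, the sequence is strictly increasing. It is definable from $\lambda$.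

**Step 4: $\gamma_\kappa$ is not defined.** Suppose it is. By $\mathrm{AC}_\lambda$ choose $A_i\in P_{\gamma_{i+1}}\setminus P_{\gamma_i}^*$ for $i<\kappa$, and let $\vec A=\langle A_i:i<\kappa\rangle\in(P_{\gamma_\kappa})^\kappa$. Let $\vec A'=j(\vec A)$, of length $j(\kappa)$. By definability $j(\langle\gamma_i:i<\kappa\rangle)=\langle\gamma_i:i<j(\kappa)\rangle$, so $A'_i\in P_{\gamma_{i+1}}\setminus P^*_{\gamma_i}$ for all $i<j(\kappa)$. Take $i=\kappa$: $A'_\kappa\notin P_{\gamma_\kappa}^*$.

On the other hand, if $a$ codes $(\beta,\langle A_i\cap\beta\rangle_{i<\kappa})$, then by elementarity $e^+(a)=j(a)$ codes $(j(\beta),\langle A'_i\cap j(\beta)\rangle_{i<j(\kappa)})$. So $\beta$ contributes to $T(e,\kappa,\vec A)$ exactly when $j(\beta)=\beta$, and then it contributes $A'_\kappa\cap\beta$. As $\mathrm{Fix}$ is unbounded,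
$$T(e,\kappa,\vec A)=\bigcup_{\beta\in\mathrm{Fix}}(A'_\kappa\cap\beta)=A'_\kappa .$$
The left side is in $P_{\gamma_\kappa}^*$, a contradiction.

**Step 5: conclusion.** The least $i$ with $\gamma_i$ undefined is at most $\kappa$ and is a successor, so there is $i<\kappa$ with $\gamma_i$ defined and $\gamma_{i+1}$ undefined, that is, $P(\lambda^+)=P_{\gamma_i}^*$. We check by induction that every $P_{\gamma_{i'}}$ with $i'\le i$ is empty or an image. $P_{\gamma_0}=\emptyset$. At a successor, $\gamma_{i'+1}$ is a successor ordinal $\delta+1$, because the $P_\gamma$ are unions at limits; and $P_\delta\subseteq P_{\gamma_{i'}}^*$ by minimality, so $P_\delta$ is empty or an image by Step 2, and so is $P_{\delta+1}\subseteq P_\delta\cup\{\Phi(\delta,x):x\in V_{\lambda+1}\}$. At limits use Collection. Hence $P(\lambda^+)=P_{\gamma_i}^*$ is an image.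

Finally, using a bijection $\lambda^+\times(\lambda^++1)\to\lambda^+$ in $M$, each $H\in\mathcal H$ is coded by its graph, a subset of $\lambda^+$. So $\mathcal H$ is in bijection with a nonempty subset of an image. $\square$

## 6. Uniform clubs and the families $\mathcal X^\mu(D,H)$ and $Y(t)$

Work in $M$. The letter $D$ denotes a base ultrafilter, and $U$ one that projects to it.

**Definition 6.1.** For $D\in\mathbb B$ and $H\in\mathcal H$, let $o_D(H)$ be the order type of $\{f\in\mathcal H:f<_DH\}/{=_D}$.

By Section 2 this is an ordinal, and $o_D(H)=o_D(H')$ iff $H=_DH'$. Example: if $D_0$ is the principal ultrafilter at $0$, functions modulo $D_0$ are determined by their value at $0$, so $o_{D_0}(H)=H(0)$.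

**Definition 6.2.** Let $H\in\mathcal H$ be a nonzero limit ordinal $D$-a.e. (we say: $H$ is limit $D$-a.e.). A *uniform club for $(D,H)$* is a sequence $\vec C=\langle C_\alpha:\alpha<\lambda^+\rangle$ such that $C_\alpha$ is closed unbounded in $H(\alpha)$ for $D$-a.e. $\alpha$. For $\mu<\lambda$, let $\mathcal X^\mu(D,H)$ be the set of $U\in\mathbb B$ such that

1. $U$ projects to $D$ under $\langle\alpha,\gamma\rangle\mapsto\alpha$, and $\{\langle\alpha,\gamma\rangle:\gamma<H(\alpha)\}\in U$;
2. $\{\langle\alpha,\gamma\rangle:\gamma\in C_\alpha\}\in U$ for every uniform club $\vec C$ for $(D,H)$;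
3. $\{\langle\alpha,\gamma\rangle:\gamma\text{ is a limit ordinal with }\mathrm{cf}(\gamma)\le\mu\}\in U$.

Changing $H$ on a $D$-null set changes neither the uniform clubs nor, by condition 1, the rest, so $\mathcal X^\mu(D,H)$ depends only on $D$, $\mu$ and $H$ modulo $D$. Here are three examples.

*Cofinality $\omega$.* Let $D=D_0$, so only $H(0)$ matters and a uniform club is a club in $H(0)$. If $\mathrm{cf}(H(0))=\omega$, take $s:\omega\to H(0)$ strictly increasing and cofinal. The sets $\{s(2n)\}_n$ and $\{s(2n+1)\}_n$ are closed in $H(0)$, having no limit points below it, and they are disjoint clubs. By condition 2, $\mathcal X^\mu(D_0,H)=\emptyset$ for every $\mu$.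

*A normal measure.* Let $H(0)=\kappa$ and $N=\{A\subseteq\kappa:\kappa\in j(A)\}$, a $\kappa$-complete ultrafilter in $V_{\kappa+2}\subseteq M$. If $C\subseteq\kappa$ is a club, then $j(C)\cap\kappa=C$ is unbounded in $\kappa$ and $j(C)$ is closed in $\kappa_1$, so $\kappa\in j(C)$ and $C\in N$. So the copy $\{A\subseteq\lambda^+:\{i<\kappa:\langle0,i\rangle\in A\}\in N\}$ of $N$ is in $\mathcal X^\kappa(D_0,H)$. For $\mu<\kappa$ it is not in $\mathcal X^\mu(D_0,H)$, since $\{i<\kappa:i\text{ regular},\ i>\mu\}\in N$.

*Products.* Let $H\equiv\lambda^+$, let $D\in\mathbb B$, and let $W\in\mathbb B$ contain $S_\omega$ and all clubs. Then $\{A:\{\alpha:\{\gamma:\langle\alpha,\gamma\rangle\in A\}\in W\}\in D\}$ is in $\mathcal X^\omega(D,H)$: if $\vec C$ is a uniform club, then $C_\alpha\in W$ for $D$-a.e. $\alpha$; conditions 1 and 3 and $\omega_1$-completeness are immediate.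

**Definition 6.3.** For finite sequences $t$ of pairs $(\varepsilon,\mu)$ with $\varepsilon\in\mathrm{Ord}$ and $\mu<\lambda$, let $Y(\emptyset)=\{D_0\}$ and
$$Y(t^\frown(\varepsilon,\mu))=\bigcup\{\mathcal X^\mu(D,H):D\in Y(t),\ H\in\mathcal H\text{ limit }D\text{-a.e.},\ o_D(H)=\varepsilon\}.$$
Let $Y=\bigcup_tY(t)$.

For instance, $Y(\langle(\lambda^+,\omega)\rangle)$ is the copy of the set $\mathbb C$ of Proposition 4.1 under $\gamma\mapsto\langle0,\gamma\rangle$. The map $t\mapsto Y(t)$ is definable in $M$ from $\lambda$, so $j(Y(t))=Y(j(t))$.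

## 7. Rigidity in the fibers, and the least bad label

**Lemma 7.1.** Let $D\in\mathbb B$ with $\mathrm{Fix}\in D$ and $j(D)=D$. Let $H\in\mathcal H$ be limit $D$-a.e. with $j(H)=_DH$, and let $\mu<\kappa$. Then every $U\in\mathcal X^\mu(D,H)$ satisfies $\mathrm{Fix}\in U$ and $j(U)=U$.

*Proof.* Let $B=\{\alpha\in\mathrm{Fix}:H(\alpha)\text{ is a nonzero limit and }j(H)(\alpha)=H(\alpha)\}\in D$. For $\alpha\in B$,
$$j(H(\alpha))=j(H)(j(\alpha))=j(H)(\alpha)=H(\alpha).$$
Let $K_\alpha=\mathrm{Fix}\cap H(\alpha)$. The map $\alpha\mapsto K_\alpha$ is in $M$. As $D$ is an ultrafilter, either Step 1 or Step 2 applies. Fix $U\in\mathcal X^\mu(D,H)$.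

**Step 1: if $K_\alpha$ is unbounded in $H(\alpha)$ for $D$-a.e. $\alpha$, then $\mathrm{Fix}\in U$.** Let $C_\alpha$ be the closure of $K_\alpha$ in $H(\alpha)$. This is a uniform club. So for $U$-a.e. $\langle\alpha,\gamma\rangle$ we have $\alpha\in\mathrm{Fix}$, $\gamma\in C_\alpha$, and $\gamma$ is a limit with $\mathrm{cf}(\gamma)\le\mu<\kappa$. Either $\gamma\in K_\alpha\subseteq\mathrm{Fix}$, or $\gamma=\sup(\mathrm{Fix}\cap\gamma)$ and then $\gamma\in\mathrm{Fix}$ by Lemma 3.2(ii). In both cases $\langle\alpha,\gamma\rangle\in\mathrm{Fix}$.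

**Step 2: $K_\alpha$ cannot be bounded in $H(\alpha)$ for $D$-a.e. $\alpha$.** Suppose it is. For such $\alpha$, $H(\alpha)<\lambda^+$, because $\mathrm{Fix}$ is unbounded in $\lambda^+$. If also $\alpha\in B$, let $\nu_\alpha=\sup\{\xi+1:\xi\in K_\alpha\}<H(\alpha)$ and $s_\alpha(n)=j^n(\nu_\alpha)$. As $j(H(\alpha))=H(\alpha)$, all $s_\alpha(n)<H(\alpha)$. If $\nu_\alpha$ were in $\mathrm{Fix}$, it would be in $K_\alpha$, and then $\nu_\alpha+1\le\nu_\alpha$; so $\nu_\alpha\notin\mathrm{Fix}$, $j(\nu_\alpha)>\nu_\alpha$, and $s_\alpha$ is strictly increasing. Its supremum is in $\mathrm{Fix}$ by Lemma 3.2(i), is at most $H(\alpha)$, and exceeds all elements of $K_\alpha$. So it is not below $H(\alpha)$, and it equals $H(\alpha)$. As in the first example of Section 6, $\alpha\mapsto\{s_\alpha(2n):n<\omega\}$ and $\alpha\mapsto\{s_\alpha(2n+1):n<\omega\}$ are two uniform clubs with disjoint values; they are in $M$ since $j\restriction\lambda^+\in M$. Condition 2 puts two disjoint sets into $U$, a contradiction.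

**Step 3: $j(U)=U$.** We have shown that $\mathrm{Fix}\in U$ for every $U\in\mathcal X^\mu(D,H)$. By elementarity $j(U)\in\mathcal X^{j(\mu)}(j(D),j(H))=\mathcal X^\mu(D,H)$, since $j(\mu)=\mu$, $j(D)=D$ and $j(H)=_DH$. So $\mathrm{Fix}\in j(U)$ too, and Lemma 3.3 applies. $\square$

**Lemma 7.2.** If $j(t)=t$, then every $D\in Y(t)$ has $\mathrm{Fix}\in D$ and $j(D)=D$, and $Y(t)$ is empty or a surjective image, in $M$, of an ordinal $<\kappa$.

*Proof.* The first part is by induction on the length of $t$. For $t=\emptyset$, $D_0$ is principal at $0\in\mathrm{Fix}$ and $j(D_0)=D_0$. Let $t=t'^\frown(\varepsilon,\mu)$. Then $t',\varepsilon,\mu$ are fixed by $j$. As $\mu<\lambda$ is fixed, $\mu<\kappa$. Let $U\in\mathcal X^\mu(D,H)$ with $D\in Y(t')$, $H$ limit $D$-a.e. and $o_D(H)=\varepsilon$. By induction $\mathrm{Fix}\in D=j(D)$, so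
$$o_D(j(H))=o_{j(D)}(j(H))=j(o_D(H))=j(\varepsilon)=\varepsilon=o_D(H),$$
and therefore $j(H)=_DH$. Lemma 7.1 gives $\mathrm{Fix}\in U$ and $j(U)=U$.

For the second part, $j(Y(t))=Y(j(t))=Y(t)$ and $Y(t)$ is fixed pointwise, so Lemma 3.4 applies. $\square$

The ordinal $\varepsilon$ in the label is there for this computation: fixing $\varepsilon$ fixes $H$ modulo $D$. Now the least-label argument removes the hypothesis $j(t)=t$, at the price of replacing $\kappa$ by $\lambda$.

**Lemma 7.3.** For every $t$, $Y(t)$ is empty or a surjective image, in $M$, of an ordinal $<\lambda$.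

*Proof.* Well-order the finite sequences of pairs of ordinals first by the maximum of the length and all ordinals occurring, then by length, then lexicographically. This is a definable well-order whose initial segments are sets. If the lemma fails, the least counterexample $t$ is definable in $M$ from $\lambda$. Since $j(\lambda)=\lambda$, $j(t)=t$. By Lemma 7.2, $Y(t)$ is empty or a surjective image of an ordinal $<\kappa<\lambda$, a contradiction. $\square$

## 8. Every $\omega_1$-complete ultrafilter is a pushforward of a member of $Y$

**Lemma 8.1.** In $M$, for every $U\in\mathbb B$ there are $D\in Y$ and $f:\lambda^+\to\lambda^+$ with $U=f_*D$.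

The plan is to approximate the identity function from above by functions that factor through members of $Y$, and to take a best approximation.

*Proof.* Work in $M$. Call $(F,H)$ a *frame* if $F:\lambda^+\to\lambda^+$, $F_*U\in Y$, $H\in\mathcal H$, and $\beta<H(F(\beta))$ for $U$-a.e. $\beta$. Frames exist: $F\equiv0$ has $F_*U=D_0\in Y$, and we take $H\equiv\lambda^+$. Since $<_U$ is a well-order modulo $=_U$, fix a frame $(F,H)$ with $H\circ F$ minimal in $<_U$, and let $D=F_*U\in Y$. As $\beta<H(F(\beta))$ $U$-a.e., $H>0$ $D$-a.e. So $H$ is a successor $D$-a.e., or $H$ is limit $D$-a.e.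

**Step 1: if $H$ is a successor $D$-a.e., we are done.** Let $H'(\alpha)$ be the predecessor of $H(\alpha)$ if there is one, and $0$ otherwise. Then $\beta\le H'(F(\beta))$ $U$-a.e., and $H'\circ F<_UH\circ F$. By minimality $(F,H')$ is not a frame, so $\beta=H'(F(\beta))$ $U$-a.e. In particular $H'(\alpha)<\lambda^+$ for $D$-a.e. $\alpha$; change $H'$ on a $D$-null set to get $f:\lambda^+\to\lambda^+$. Then $f(F(\beta))=\beta$ $U$-a.e., so
$$A\in U\iff\{\beta:f(F(\beta))\in A\}\in U\iff f^{-1}[A]\in F_*U=D,$$
that is, $U=f_*D$.

From now on assume that $H$ is limit $D$-a.e.; we derive a contradiction by building a frame with a smaller value.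

**Step 2: $(\ast)$ there is no sequence $\langle s_\alpha:\alpha<\lambda^+\rangle$ such that $s_\alpha:\omega\to H(\alpha)$ is cofinal for $D$-a.e. $\alpha$.** Suppose there is. For $U$-a.e. $\beta$ we have $\beta<H(F(\beta))$, a limit, so there is $n$ with $\beta<s_{F(\beta)}(n)$. By $\omega_1$-completeness one $n$ works $U$-a.e. Then $(F,\alpha\mapsto s_\alpha(n))$, with value $0$ where $s_\alpha$ is not as required, is a frame, and $s_\alpha(n)<H(\alpha)$ $D$-a.e. This contradicts minimality.

**Step 3: the last club point below $\beta$.** Let $\vec C$ be a uniform club for $(D,H)$. For $U$-a.e. $\beta$, $C_{F(\beta)}\cap(\beta+1)\ne\emptyset$: otherwise $\beta<\min C_{F(\beta)}$ $U$-a.e., and $(F,\alpha\mapsto\min C_\alpha)$ is a frame with a smaller value. For such $\beta$ put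
$$c_{\vec C}(\beta)=\max\bigl(C_{F(\beta)}\cap(\beta+1)\bigr)\le\beta,$$
and $0$ elsewhere. The maximum exists because $C_{F(\beta)}$ is closed in $H(F(\beta))>\beta$. Uniform clubs exist, for example $C_\alpha=H(\alpha)$. Choose a uniform club $\vec C^0$ with $G:=c_{\vec C^0}$ minimal in $<_U$, and let
$$F'(\beta)=\langle F(\beta),G(\beta)\rangle,\qquad D'=F'_*U\in\mathbb B .$$

**Step 4: $D'\in\mathcal X^\mu(D,H)$ for some $\mu<\lambda$, hence $D'\in Y$.**

*Condition 1.* The first projection of $D'$ is $F_*U=D$, and $G(\beta)\le\beta<H(F(\beta))$ $U$-a.e.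

*Condition 2.* Let $\vec C$ be a uniform club and $D_\alpha=C_\alpha\cap C^0_\alpha$. We claim that $D_\alpha$ is unbounded in $H(\alpha)$ for $D$-a.e. $\alpha$. If not, it is bounded for $D$-a.e. $\alpha$. Let $\delta_\alpha=\sup\{\xi+1:\xi\in D_\alpha\}<H(\alpha)$. Let $s_\alpha(0)$ be the least element of $C_\alpha$ that is $\ge\delta_\alpha$, and let $s_\alpha(n+1)$ be the least element above $s_\alpha(n)$ of $C^0_\alpha$ for $n$ even, of $C_\alpha$ for $n$ odd. If $\sup_ns_\alpha(n)<H(\alpha)$, this supremum is a limit point of both clubs, so it lies in $D_\alpha$, though it is greater than $\delta_\alpha$, a contradiction. So $s_\alpha$ is cofinal in $H(\alpha)$ for $D$-a.e. $\alpha$, against $(\ast)$. This proves the claim, and $\vec D=\langle D_\alpha\rangle$ is a uniform club. Since $D_\alpha\subseteq C^0_\alpha$, $c_{\vec D}\le G$ $U$-a.e., and minimality of $G$ gives $c_{\vec D}=_UG$. Hence $G(\beta)\in D_{F(\beta)}\subseteq C_{F(\beta)}$ $U$-a.e., which is condition 2 for $\vec C$.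

*Condition 3.* Let $L_\alpha$ be the set of nonzero limit ordinals below $H(\alpha)$; it is closed in $H(\alpha)$. If $L_\alpha$ is bounded in $H(\alpha)$ for $D$-a.e. $\alpha$, put $\rho_\alpha=\sup(L_\alpha\cup\{0\})<H(\alpha)$. There is no limit ordinal strictly between $\rho_\alpha$ and the limit $H(\alpha)$, so $H(\alpha)=\rho_\alpha+\omega$, and $s_\alpha(n)=\rho_\alpha+n$ contradicts $(\ast)$. So $\vec L$ is a uniform club, and by condition 2, $G(\beta)$ is a nonzero limit ordinal for $U$-a.e. $\beta$. It is below $\lambda^+$, so $\mathrm{cf}(G(\beta))<\lambda=\sup_n\kappa_n$. By $\omega_1$-completeness there is $n$ with $\mathrm{cf}(G(\beta))\le\kappa_n$ $U$-a.e. Take $\mu=\kappa_n$.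

So $D'\in\mathcal X^\mu(D,H)$. If $D\in Y(t)$, then $D'\in Y(t^\frown(o_D(H),\mu))\subseteq Y$.

**Step 5: a smaller frame.** Let $H'(\langle\alpha,\gamma\rangle)=\min(C^0_\alpha\setminus(\gamma+1))$, and $0$ if this is undefined. For $U$-a.e. $\beta$, no element of $C^0_{F(\beta)}$ lies in $(G(\beta),\beta]$ by the choice of $G(\beta)$, and $C^0_{F(\beta)}$ is unbounded in $H(F(\beta))>\beta$. So
$$\beta<H'(F'(\beta))<H(F(\beta))\qquad\text{for }U\text{-a.e. }\beta .$$
Since $F'_*U=D'\in Y$, $(F',H')$ is a frame with $H'\circ F'<_UH\circ F$, contradicting minimality. $\square$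

## 9. The surjection of Theorem A

Work in $M$. We have a bound on each $Y(t)$, and every $U\in\mathbb B$ comes from $Y$ by a function. It remains to see that there are not too many labels, and this is where Section 5 and Collection enter.

**Step 1: $\hat Y_n=\{(t,D):|t|=n,\ D\in Y(t)\}$ is empty or an image, for each $n$.** For $n=0$ it has one element. For the induction step,
$$\hat Y_{n+1}=\bigcup\bigl\{\{t^\frown(o_D(H),\mu)\}\times\mathcal X^\mu(D,H):(t,D)\in\hat Y_n,\ H\in\mathcal H\text{ limit }D\text{-a.e.},\ \mu<\lambda\bigr\}.$$
The index set is a subset of $\hat Y_n\times\mathcal H\times\lambda$, so by the induction hypothesis and Proposition 5.1 it is empty or an image. Each $\mathcal X^\mu(D,H)$ occurring here is a subset of $Y(t^\frown(o_D(H),\mu))$. By Lemma 7.3 the latter is empty or a surjective image of an ordinal $<\lambda$, hence of $V_{\lambda+1}$. So each set in the union is empty or an image, and Collection (Lemma 2.2) gives the claim.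

**Step 2: $\hat Y=\bigcup_n\hat Y_n$ is an image.** Use Collection once more, with index set $\omega$; $\hat Y$ contains $(\emptyset,D_0)$.

**Step 3: conclusion.** A pushforward of an $\omega_1$-complete ultrafilter is one. So by Lemma 8.1,
$$\mathbb B=\{f_*D:(t,D)\in\hat Y,\ f:\lambda^+\to\lambda^+\}.$$
This is the range of a map on the product of $\hat Y$ with a nonempty subset of $\mathcal H$, so $\mathbb B$ is an image. This proves Theorem A; the statement on $\lambda^+$-complete ultrafilters follows as explained after it. $\blacksquare$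

## 10. $\mathbb B$ as a well-ordered union of sets of size less than $\lambda$

We prove Theorem B(1). Work in $M$. For a label $t$ and an ordinal $\zeta$ let
$$\mathbb B(t,\zeta)=\{f_*D:D\in Y(t),\ f:\lambda^+\to\lambda^+,\ o_D(f)=\zeta\}.$$

**Step 1: the pieces are small and cover.** For a given $D$, all $f$ with $o_D(f)=\zeta$ are equal modulo $D$, and $f_*D$ depends only on $f$ modulo $D$. So each $D\in Y(t)$ contributes at most one element, and $\mathbb B(t,\zeta)$ is a surjective image of a subset of $Y(t)$. By Lemma 7.3 it has size $<\lambda$. By Lemma 8.1 the sets $\mathbb B(t,\zeta)$ cover $\mathbb B$, and they are subsets of $\mathbb B$.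

**Step 2: the indices.** The set of $(t,\zeta)$ with $\mathbb B(t,\zeta)\neq\emptyset$ is $\{(t,o_D(f)):(t,D)\in\hat Y,\ f:\lambda^+\to\lambda^+\}$, an image by Section 9. Well-order it definably, as in Lemma 7.3 (identify $(t,\zeta)$ with $t^\frown(\zeta,0)$). Its order type $\theta$ is then an image, so $\theta<\Theta$. Enumerate the nonempty sets $\mathbb B(t,\zeta)$ in this order as $\langle\mathbb B_\xi:\xi<\theta\rangle$. This sequence is definable in $M$ from $\lambda$. $\blacksquare$

## 11. An injection of $\lambda^{++}$ into the $\lambda^+$-complete ultrafilters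

For Theorem B(2) we need one $\lambda^+$-complete ultrafilter over $\lambda^+$ that contains all clubs. That $\lambda^+$ is measurable in $M$ under $I_0$ is a theorem of Woodin (Woodin, *Suitable Extender Models II*; see also Dimonte's survey *I0 and rank-into-rank axioms*). The fixed points of Section 3 allow a direct proof of what we need. A set is stationary if it meets every club in $M$.

**Lemma 11.1.** In $M$ there is a $\lambda^+$-complete ultrafilter $W$ over $\lambda^+$ that contains every club in $\lambda^+$.

*Proof.* **Step 1: a union of at most $\lambda$ nonstationary sets is nonstationary.** Given nonstationary $A_i$ $(i<\lambda)$, choose clubs $C_i$ disjoint from $A_i$ by $\mathrm{AC}_\lambda$. The set $\bigcap_iC_i$ is closed. It is unbounded: given $\xi_0<\lambda^+$, let $\xi_{n+1}=\sup_i\min(C_i\setminus(\xi_n+1))$, which is below $\lambda^+$ by regularity; then $\sup_n\xi_n$ is in every $C_i$. So $\bigcap_iC_i$ is a club that misses $\bigcup_iA_i$.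

**Step 2: $M$ has no sequence $\langle S_i:i<\kappa\rangle$ of pairwise disjoint stationary subsets of $S_\omega$.** Suppose it has. Adding $S_\omega\setminus\bigcup_iS_i$ to $S_0$, we may assume $\bigcup_iS_i=S_\omega$. Let $\langle T_i:i<j(\kappa)\rangle=j(\langle S_i:i<\kappa\rangle)$, a sequence of pairwise disjoint stationary sets with union $j(S_\omega)=S_\omega$. With the club $E$ from the proof of Proposition 4.1, pick $\gamma\in T_\kappa\cap E$. Then $\gamma\in S_\omega\cap E\subseteq\mathrm{Fix}$. There is $i<\kappa$ with $\gamma\in S_i$, so $\gamma=j(\gamma)\in j(S_i)=T_{j(i)}=T_i$. As $\gamma\in T_\kappa$ and $i\neq\kappa$, this contradicts disjointness.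

**Step 3: some stationary $S\subseteq S_\omega$ is not the union of two disjoint stationary sets.** Suppose every stationary $S\subseteq S_\omega$ is such a union. As $\kappa$ is inaccessible, the set $2^{<\kappa}$ of functions from ordinals $<\kappa$ to $2$ has an enumeration of length $\kappa$ in which shorter functions come earlier; it is a subset of $V_\kappa$, so it is in $M$. Along it, use $\mathrm{DC}_\lambda$ to choose sets $a_s$ for $s\in2^{<\kappa}$ as follows. Given $a_{s\restriction i}$ for $i<\mathrm{dom}(s)$, let
$$A_s=\{x\in S_\omega:\ \forall i<\mathrm{dom}(s)\ (x\in a_{s\restriction i}\iff s(i)=0)\}.$$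
Choose $a_s\subseteq A_s$ such that $a_s$ and $A_s\setminus a_s$ are both stationary if $A_s$ is stationary, and let $a_s=\emptyset$ otherwise. Note that $A_{s^\frown0}=a_s$ and $A_{s^\frown1}=A_s\setminus a_s$, and that $A_{s}\subseteq A_{s\restriction i}$ for $i\le\mathrm{dom}(s)$.

By Step 1 the union of all nonstationary $A_s$, $s\in2^{<\kappa}$, is nonstationary. The set $S_\omega$ is stationary: the $\omega$-th element of any club has cofinality $\omega$. So pick $\beta\in S_\omega$ outside this union. Define $f:\kappa\to2$ by recursion: $f(i)=0$ iff $\beta\in a_{f\restriction i}$. Then $\beta\in A_{f\restriction i}$, so $A_{f\restriction i}$ is stationary, for every $i<\kappa$. Let $S_i=A_{(f\restriction i)^\frown(1-f(i))}$, which is stationary by the choice of $a_{f\restriction i}$. For $i<i'<\kappa$ we have $S_{i'}\subseteq A_{f\restriction i'}\subseteq A_{f\restriction(i+1)}$, which is disjoint from $S_i$. This contradicts Step 2.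

**Step 4: the ultrafilter.** With $S$ from Step 3, let $W=\{A\subseteq\lambda^+:S\setminus A\text{ is nonstationary}\}$. By Step 1 it is a $\lambda^+$-complete filter, proper because $S$ is stationary. For any $A$, the sets $S\cap A$ and $S\setminus A$ are not both stationary, so $A\in W$ or $\lambda^+\setminus A\in W$. Clearly $W$ contains every club. $\square$

*Proof of Theorem B(2).* Work in $M$, with $W$ from Lemma 11.1, and let $\lambda^{++}$ be the successor of $\lambda^+$ in $M$.

**Step 1: canonical functions.** For $0<\xi<\lambda^{++}$ and a surjection $g:\lambda^+\to\xi$ put $f^g_\xi(\alpha)=\mathrm{ot}(g[\alpha])$. This is below $\lambda^+$, because $g[\alpha]$ is an image of $\alpha$ and $|\alpha|\le\lambda$. If $g,g':\lambda^+\to\xi$ are both onto, then $g[\alpha]=g'[\alpha]$ for all $\alpha$ closed under $\beta\mapsto\min\{\beta':g'(\beta')=g(\beta)\}$ and under $\beta\mapsto\min\{\beta':g(\beta')=g'(\beta)\}$, and the set of these $\alpha$ contains a club. So $f_\xi:=f^g_\xi$ is well defined modulo $W$.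

**Step 2: they increase.** Let $0<\xi<\xi'<\lambda^{++}$ and let $g:\lambda^+\to\xi$ and $g':\lambda^+\to\xi'$ be onto. In the same way (closing under $\beta\mapsto\min\{\beta':g'(\beta')=g(\beta)\}$ for all $\beta$, and under $\beta\mapsto\min\{\beta':g(\beta')=g'(\beta)\}$ for those $\beta$ with $g'(\beta)<\xi$), $g[\alpha]=g'[\alpha]\cap\xi$ for a club of $\alpha$. Also $\xi\in g'[\alpha]$ for all large enough $\alpha$. For such $\alpha$, $g[\alpha]$ is a proper initial segment of $g'[\alpha]$, so $f^g_\xi(\alpha)<f^{g'}_{\xi'}(\alpha)$. Hence $f_\xi<_Wf_{\xi'}$.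

**Step 3: the injection.** Let $U_\xi$ be the pushforward of $W$ under $\alpha\mapsto\langle\alpha,f_\xi(\alpha)\rangle$. It is a $\lambda^+$-complete ultrafilter over $\lambda^+$ and does not depend on $g$, so $\xi\mapsto U_\xi$ is a function in $M$, with no choices made. Every $U_\xi$ projects to $W$ under $\langle\alpha,\gamma\rangle\mapsto\alpha$, as announced in Section 4. If $\xi\ne\xi'$, fix representatives; the set $\{\langle\alpha,f_\xi(\alpha)\rangle:f_\xi(\alpha)\ne f_{\xi'}(\alpha)\}$ is in $U_\xi$ by Step 2, and it contains no $\langle\alpha,f_{\xi'}(\alpha)\rangle$, so it is not in $U_{\xi'}$. Thus $\xi\mapsto U_\xi$ is an injection of $\lambda^{++}\setminus\{0\}$, and so, after re-indexing, of $\lambda^{++}$, into the set of $\lambda^+$-complete ultrafilters over $\lambda^+$.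

**Step 4: $\lambda^+$ is too small.** A surjection from $\lambda^+$ onto the set of $\lambda^+$-complete ultrafilters over $\lambda^+$, followed by the inverse of this injection (and a constant outside its range), would be a surjection from $\lambda^+$ onto $\lambda^{++}$. Taking least preimages would inject $\lambda^{++}$ into $\lambda^+$, which is impossible. $\blacksquare$
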